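# Orbit equivalences of Borel $\mathbb R^d$-flows that are smooth and preserve volume

## 1. The guess "yes in every dimension", tested on linear flows

Suppose that the orbits of two actions of $\mathbb R^d$ can be matched by maps that are smooth along orbits, and can also be matched by maps that preserve Lebesgue measure along orbits. The first guess is that a single matching can do both jobs: take the measure preserving one and smooth it out. So the guess is yes, and nothing in it seems to depend on $d$. We make it precise and test it.

**Definition 1.1 (flows, tameness, cocycle).** A *Borel flow* is a Borel action $\mathbb R^d\curvearrowright\Omega$ on a standard Borel space; the action of $\vec r$ on $x$ is written $x+\vec r$. Its orbit equivalence relation is $E$: $xEy\iff x+\mathbb R^d=y+\mathbb R^d$. The flow is *tame* if $E$ is smooth, that is, if there is a Borel map $f:\Omega\to Y$ to a standard Borel space with $xEy\iff f(x)=f(y)$; otherwise it is *non-tame*. For a free flow the *cocycle* $\rho:E\to\mathbb R^d$ is defined by $x+\rho(x,y)=y$.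

For a free flow the map $(x,\vec r)\mapsto(x,x+\vec r)$ is an injective Borel map with image $E$. Hence $E$ is Borel and $\rho$ is a Borel function. We shall use $\rho(x,y)+\rho(y,z)=\rho(x,z)$ and $\rho(x+\vec r,y+\vec s)=\rho(x,y)+\vec s-\vec r$.

**Definition 1.2 (equivalences).** An *orbit equivalence* between flows on $\Omega$ and $\Omega'$ is a Borel bijection $\xi:\Omega\to\Omega'$ with $\xi(x+\mathbb R^d)=\xi(x)+\mathbb R^d$ for all $x$. For free flows put $\alpha_\xi(x,\vec r)=\rho(\xi(x),\xi(x+\vec r))$. Then $\xi$ is a *smooth equivalence* if $\alpha_\xi(x,\cdot)$ is a $C^\infty$ orientation preserving diffeomorphism of $\mathbb R^d$ for every $x$. It is a *Lebesgue orbit equivalence* (LOE) if $\alpha_\xi(x,\cdot)$ preserves Lebesgue measure for every $x$.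

So $\alpha_\xi(x,\cdot)$ is just $\xi$ restricted to the orbit of $x$, read in the coordinates of that orbit centered at $x$ and at $\xi(x)$. Three facts are given to us.

* (a) All non-tame free Borel $\mathbb R^d$-flows, $d\ge2$, are smoothly equivalent.
* (b) Any LOE induces an isomorphism between the spaces of invariant measures of the flows.
* (c) Free non-tame Borel $\mathbb R^d$-flows whose sets of ergodic invariant probability measures have the same cardinality admit an LOE between them.

The problem, from Konstantin Slutsky, "Smooth orbit equivalence of multidimensional Borel flows", arXiv:2101.08411 (2021), is this: if $d\ge2$ and two free non-tame flows have equally many ergodic invariant probability measures, is there a smooth equivalence between them which is also an LOE?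

**Test 1 (one orbit).** Let $\mathbb R^d$ act on itself by translation. The flow is tame: let $f$ be constant. The map $\xi(x)=2x$ is a smooth equivalence of it with itself, with $\alpha_\xi(x,\vec r)=2\vec r$; it is not an LOE. A map that permutes the unit cubes $z+[0,1)^d$, $z\in\mathbb Z^d$, by translations, following an arbitrary bijection of $\mathbb Z^d$, is an LOE, and it is usually not even continuous. So neither condition implies the other. The identity satisfies both.

**Test 2 (linear time change).** Let $\mathfrak F$ be a free non-tame flow and $A\in GL_d(\mathbb R)$. Let $\mathfrak F^A$ be the flow $x+_A\vec r=x+A\vec r$. It has the same orbits and the same invariant measures as $\mathfrak F$, so the pair $\mathfrak F,\mathfrak F^A$ satisfies the hypothesis. The identity map from $\mathfrak F$ to $\mathfrak F^A$ has $\alpha(x,\vec r)=A^{-1}\vec r$, because $x+\vec r=x+_AA^{-1}\vec r$. It is a smooth equivalence iff $\det A>0$, and an LOE iff $|\det A|=1$. If $\det A=1$ the guess holds. If $\det A=2$ or $\det A=-1$, the obvious map fails one of the two conditions, and the guess predicts that some other map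 works.

**Test 3 (dimension one).** Here the guess is false. Let $\xi$ be a smooth equivalence and an LOE between free $\mathbb R$-flows. Then $\alpha_\xi(x,\cdot)$ is an increasing diffeomorphism of $\mathbb R$ that preserves Lebesgue measure and fixes $0$, so it is the identity. Thus $\xi(x+r)=\xi(x)+r$, and $\xi$ is an isomorphism of flows.

For $\alpha\in\{\sqrt2,\sqrt3\}$ let $\mathbb R$ act on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ by $(x,y)+t=(x+t,y+\alpha t)$. The flow is free, since $(t,\alpha t)\in\mathbb Z^2$ forces $t=0$. If $\mu$ is an invariant probability measure, its Fourier coefficients satisfy $|\hat\mu(m,n)|\,|e^{2\pi i(m+n\alpha)t}-1|=0$ for all $t$, so they vanish unless $m=n=0$. Hence Lebesgue measure is the only invariant probability measure, and it is ergodic. The flow is non-tame: an orbit invariant Borel map to a standard Borel space is almost everywhere constant by ergodicity, and a single orbit is a null set. So the two flows have exactly one ergodic invariant probability measure each. An isomorphism would carry one measure to the other and preserve the group of eigenvalues, that is, of real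 $e$ for which some nonzero $f\in L^2$ satisfies $f(z+t)=e^{2\pi i et}f(z)$ for every $t$ and almost every $z$. The characters form an orthonormal basis of eigenfunctions with eigenvalues $m+n\alpha$, and eigenfunctions with distinct eigenvalues are orthogonal, so the group is $\mathbb Z+\alpha\mathbb Z$. If $\sqrt2=m+n\sqrt3$ with integers $m,n$, then $2=m^2+3n^2+2mn\sqrt3$, so $mn=0$ and $2\in\{m^2,3n^2\}$, which is impossible. The two flows are not isomorphic, so the analogue of the guess fails for $d=1$.

Test 2 gives the same conclusion with one flow: take $d=1$, $\alpha=\sqrt2$, and the flow run at double speed. The eigenvalue groups are $\mathbb Z+\sqrt2\mathbb Z$ and $2\mathbb Z+2\sqrt2\mathbb Z$; the second does not contain $1$.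

**Test 4 (one disc in the plane).** What killed $d=1$ is local: no increasing measure preserving diffeomorphism of $[0,1]$ carries $[0,\frac14]$ to $[\frac12,\frac34]$. In the plane the corresponding thing can be done by hand. On the closed unit disc put $f(z)=e^{i\chi(|z|)}z$ with $\chi$ smooth, $\chi=\pi$ on $[0,\frac34]$, $\chi=0$ on $[\frac78,1]$. In polar coordinates $f$ is $(r,\theta)\mapsto(r,\theta+\chi(r))$, which preserves $r\,dr\,d\theta$. It is smooth (it equals $-z$ near $0$), it is the identity near the boundary, and it carries the disc of radius $\frac14$ about $\frac12$ to the one about $-\frac12$. So we keep the guess, for $d\ge2$.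

## 2. Theorems A and B and the classical facts behind them

**Theorem A.** Let $d\ge2$ and let $\mathfrak F_1,\mathfrak F_2$ be free non-tame Borel $\mathbb R^d$-flows whose sets of ergodic invariant probability measures have the same cardinality. Then there is a smooth equivalence between them which is also an LOE.

**Theorem B.** Let $d\ge2$ and let $\varphi:\Omega_1\to\Omega_2$ be an LOE between free Borel $\mathbb R^d$-flows (tame or not). Then there is a smooth equivalence $\xi:\Omega_1\to\Omega_2$ which is an LOE and satisfies $\xi(x)\in\varphi(x)+\mathbb R^d$ for all $x$. Moreover $\xi_*\mu=\varphi_*\mu$ for every finite flow-invariant Borel measure $\mu$.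

Theorem A follows from Theorem B: fact (c) provides an LOE $\varphi$, and Theorem B replaces it by a map $\xi$ with both properties. So the answer to the question is yes. (Conversely, by (b), flows that admit such a $\xi$ have equally many ergodic invariant probability measures.) From here on everything is the proof of Theorem B. We use the following published results.

* *Lusin–Novikov* (LN): a Borel set with countable sections has a Borel projection and a Borel uniformization; countable-to-one Borel images of Borel sets are Borel.
* *Feldman–Moore*: a countable Borel equivalence relation (one with countable classes) is the orbit relation of a countable group of Borel automorphisms.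
* *Borel Schröder–Bernstein*: Borel injections $f:A\to B$ and $g:B\to A$ yield a Borel bijection $A\to B$ that agrees with $f$ on one Borel set and with $g^{-1}$ on its complement.
* *Kechris* (Ergodic Theory Dynam. Systems 12 (1992)): for a free Borel flow there are a Borel set $C^0\subset\Omega$ meeting every orbit and $\varepsilon>0$ such that distinct points of $C^0$ in one orbit are at distance $\ge\varepsilon$.
* *Nadkarni's theorem* (Nadkarni 1990; Becker–Kechris 1996, Ch. 4): a countable Borel equivalence relation $\mathcal E$ on $Z$ has no invariant Borel probability measure iff it is *compressible*: there is a Borel injection $f:Z\to Z$ with graph in $\mathcal E$ such that $Z\setminus f(Z)$ meets every class.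
* *Disc theorem* (Palais; Hirsch, *Differential Topology*, Thm 8.3.1): two orientation preserving smooth embeddings of a closed $d$-ball into a connected oriented $d$-manifold without boundary are carried to one another by a compactly supported diffeotopy.

A small example for compressibility: the relation on $\mathbb N$ with a single class is compressible via $n\mapsto n+1$. A relation on a nonempty finite set is not, and normalized counting measure is invariant.

**Conventions.** Each orbit is identified with $\mathbb R^d$ by $\vec r\mapsto x+\vec r$. Changing $x$ changes this by a translation, so distance, Lebesgue measure $\lambda$ (written "vol" for sets), smoothness, orientation and closed balls $B(x,r)$ make sense in an orbit. $\mathrm{Diff}_c(O)$ is the set of diffeomorphisms of an open set $O$ that are the identity off a compact subset of $O$. $\mathbb B_r$ is the closed ball of radius $r$ about $0$, $\mathbb B=\mathbb B_1$, $\beta=\mathrm{vol}(\mathbb B)$. "v.p." means smooth, volume preserving and orientation preserving. Throughout, $d\ge2$.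

## 3. Jacobian defects, scattered images, and a count of atoms

The first sensible approach is to start from a smooth equivalence $\xi_0$, given by (a), and to correct its Jacobian. On a disc, Moser's method turns one density into another by a diffeomorphism supported in the disc. So one would exhaust the orbits by discs and correct disc by disc. But Moser's method needs the two densities to have the same total mass on the disc, and nothing gives this. In Test 2 with $\det A=2$ and $\xi_0=\mathrm{id}$, the Jacobian is $\frac12$ everywhere. On every disc $T$ its integral is $\frac12\mathrm{vol}(T)$, and it stays so after composition with any diffeomorphism supported in $T$. The images of the discs themselves have to be changed, on all scales.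

The other start is the LOE $\varphi$ from (c). Now volumes are right, but the image of a disc is only a Borel set of the right volume. In Test 1 a permutation of unit cubes can scatter the image of a large ball arbitrarily. There is no disc to smooth.

What gets past both points is to keep from $\varphi$ nothing but a count.

First, in each flow we build a hierarchy of nested discs (regions) that exhausts every orbit, each of volume $s-\frac12$ with $s$ an integer. We place small discs (atoms) so that a region of volume $s-\frac12$ contains exactly $s$ of them. Thus each flow has about one atom per unit of volume.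

Second, $\varphi$ shows that the two sets of atoms have equally many elements per unit volume, and this gives a Borel bijection $\theta$ between the atoms of the two flows. It may be as wild as $\varphi$.

Third, for each region $Y$ of the second flow we draw in the first flow a disc $\Delta_Y$ of the same volume, containing exactly the atoms that $\theta$ matches with those of $Y$. The shape of $\Delta_Y$ is uncontrolled, but discs in dimension $d\ge2$ can be bent around each other, and the half unit in $s-\frac12$ leaves room.

Fourth, we map $Y$ onto $\Delta_Y$ by v.p. maps, each extending the previous ones.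

The geometric toolkit for the third and fourth stages comes first.

## 4. Discs in $\mathbb R^d$ and volume preserving maps between them

**Definition 4.1.** A *disc* is a set $h(\mathbb B)$ with $h$ a smooth embedding of a neighborhood of $\mathbb B$ into $\mathbb R^d$.

Composing with a reflection of $\mathbb B$, we may take $h$ orientation preserving. The interior of $h(\mathbb B)$ is $h(\mathrm{int}\,\mathbb B)$, which is connected. For example, the image of a round ball under $(x,y)\mapsto(x,y+x^2)$ is a disc in the plane; a square is not, because of its corners.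

**Lemma 4.2.** If $O\subset\mathbb R^d$ is open and connected and $D_1,\dots,D_k\subset O$ are disjoint discs, then $O\setminus\bigcup D_i$ is connected.

By induction take $k=1$: the set $O\setminus D_1$ is again open and connected and contains the other discs. Let $D=h(\mathbb B)$ with $h$ an embedding of $\mathrm{int}\,\mathbb B_{1+\varepsilon}$ into $O$. Suppose $O\setminus D=A\sqcup A'$ with $A,A'$ open and nonempty. Since $d\ge2$, the shell $\mathrm{int}\,\mathbb B_{1+\varepsilon}\setminus\mathbb B$ is connected, so its image lies in one of the two sets, say $A$. Then $A\cup D=A\cup h(\mathrm{int}\,\mathbb B_{1+\varepsilon})$ is open. It and $A'$ are disjoint nonempty open sets covering $O$, a contradiction.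

**Lemma 4.3 (Moser).** Let $O$ be open and connected, $\sigma>0$ smooth on $O$, $\mathrm{supp}(\sigma-1)$ compact and $\int_O(\sigma-1)=0$. Then there is $g\in\mathrm{Diff}_c(O)$ with $\det Dg=\sigma$.

Integration identifies $H^d_c(O)$ with $\mathbb R$, so $(\sigma-1)\,dx=d\eta$ for a compactly supported $(d-1)$-form $\eta$. Put $\omega_t=(1+t(\sigma-1))\,dx$ for $t\in[0,1]$. It is a positive multiple of $dx$, as $1+t(\sigma-1)$ is a convex combination of $1$ and $\sigma$. So there is a unique time dependent vector field $X_t$ with $\iota_{X_t}\omega_t=-\eta$; it is smooth and compactly supported. For its flow $g_t$,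
$$\frac{d}{dt}g_t^*\omega_t=g_t^*\big((\sigma-1)\,dx+d\iota_{X_t}\omega_t\big)=g_t^*\big((\sigma-1)\,dx-d\eta\big)=0 .$$
Hence $g_1^*(\sigma\,dx)=dx$, and $g=g_1^{-1}$ satisfies $g^*dx=\sigma\,dx$, that is, $\det Dg=\sigma$.

**Lemma 4.4 (homogeneity).** Let $O$ be open and connected and let $e_i,e_i'$ ($i\le k$) be orientation preserving smooth embeddings of neighborhoods of closed balls $B_i$ into $O$, with the $e_i(B_i)$ pairwise disjoint and the $e_i'(B_i)$ pairwise disjoint. Then there is an orientation preserving $h\in\mathrm{Diff}_c(O)$ with $he_i=e_i'$ on $B_i$ for all $i$.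

We move one ball at a time. Let $h_0=\mathrm{id}$ and suppose $h_{j-1}e_i=e_i'$ on $B_i$ for $i<j$. Then $h_{j-1}e_j(B_j)$ and $e_j'(B_j)$ both lie in $O\setminus\bigcup_{i<j}e_i'(B_i)$, which is connected by Lemma 4.2. The disc theorem in this set gives a compactly supported diffeomorphism $g$ of it, isotopic to the identity, with $gh_{j-1}e_j=e_j'$ on $B_j$. Extended by the identity, $g$ does not disturb the earlier balls. Put $h_j=gh_{j-1}$, and finally $h=h_k$.

**Lemma 4.5 (v.p. parametrization).** Let $D$ be a disc of volume $v$ and $B_v$ the closed ball about $0$ of volume $v$. There is a v.p. embedding $e$ of a neighborhood of $B_v$ with $e(B_v)=D$.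

**Step 1.** We first make the Jacobian constant near the boundary sphere; Moser's lemma can then work in the interior. Let $D=h(\mathbb B)$ with $h$ orientation preserving on a neighborhood of $\mathbb B_{1+\varepsilon_0}$, $\varepsilon_0<1$, and let $\kappa=v/\beta$. Write $x=(1+t)y$ with $y\in S^{d-1}$, $|t|\le\varepsilon_0$, and put $\varrho(y,t)=\det Dh((1+t)y)\,(1+t)^{d-1}>0$. For small $|t|$ define $\tau(y,t)$ by
$$\int_0^{\tau}\varrho(y,s)\,ds=\kappa\int_0^t(1+s)^{d-1}\,ds .$$
By the implicit function theorem and compactness of the sphere, $\tau$ is well defined and smooth for small $|t|$, uniformly in $y$. Moreover $\tau(y,0)=0$, $\partial_t\tau>0$, and $\varrho(y,\tau)\,\partial_t\tau=\kappa(1+t)^{d-1}$.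

**Step 2.** We interpolate between $\tau$ near $t=0$ and $t$ farther away. Let $\chi_\varepsilon(t)\in[0,1]$ be a smooth cutoff equal to $1$ for $|t|\le\varepsilon$ and to $0$ for $|t|\ge2\varepsilon$, where $2\varepsilon<\varepsilon_0/4$ and $\tau$ is defined for $|t|\le2\varepsilon$. Let $\beta_\pm\ge0$ be fixed smooth bumps of integral $1$ supported in $\pm(\varepsilon_0/4,\varepsilon_0/2)$. Put $K(y,0)=0$ and
$$\partial_tK=\chi_\varepsilon\,\partial_t\tau+(1-\chi_\varepsilon)+q_+(y)\beta_++q_-(y)\beta_- ,$$
with
$$q_+(y)=-\int_0^{\varepsilon_0/2}\chi_\varepsilon(\partial_t\tau-1)\,dt,\qquad q_-(y)=-\int_{-\varepsilon_0/2}^0\chi_\varepsilon(\partial_t\tau-1)\,dt .$$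
This choice means $K(y,\pm\varepsilon_0/2)=\pm\varepsilon_0/2$. The functions $q_\pm$ are smooth and $O(\varepsilon)$ uniformly in $y$. For $|t|\le2\varepsilon$ we have $\partial_tK=\chi_\varepsilon\partial_t\tau+(1-\chi_\varepsilon)>0$, and for other $t$ we have $\partial_tK=1+q_+\beta_++q_-\beta_->0$ if $\varepsilon$ is small. Moreover $K=\tau$ for $|t|\le\varepsilon$ and $K=t$ for $|t|\ge\varepsilon_0/2$. Let $k$ be the diffeomorphism of $\mathbb B_{1+\varepsilon_0}$ given by $(y,t)\mapsto(y,K(y,t))$ for $|t|\le\varepsilon_0$ and by the identity elsewhere. As $K(y,0)=0$, $k(\mathbb B)=\mathbb B$. The function $\sigma'=\det D(hk)$ equals $\varrho(y,K)\,\partial_tK/(1+t)^{d-1}$ in these coordinates, which is $\kappa$ for $|t|\le\varepsilon$.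

**Step 3.** We correct the interior. We have $\int_{\mathbb B}\sigma'=\mathrm{vol}(hk(\mathbb B))=v=\int_{\mathbb B}\kappa$, and $\sigma'/\kappa-1$ has compact support in $\mathrm{int}\,\mathbb B$. Lemma 4.3 gives $g\in\mathrm{Diff}_c(\mathrm{int}\,\mathbb B)$ with $\det Dg=\sigma'/\kappa$ on $\mathrm{int}\,\mathbb B$. Extended by the identity, $hkg^{-1}$ has constant Jacobian $\kappa$ near $\mathbb B$. Put $e(y)=hkg^{-1}(\kappa^{-1/d}y)$. Its Jacobian is $1$, and since $B_v=\kappa^{1/d}\mathbb B$, $e(B_v)=hk(\mathbb B)=D$.

**Lemma 4.6 (v.p. homogeneity).** In Lemma 4.4 let all $e_i,e_i'$ be v.p. Then there is a v.p. $h\in\mathrm{Diff}_c(O)$ with $he_i=e_i'$ near $B_i$.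

Apply Lemma 4.4 to slightly larger concentric balls $B_i^+$ and get $g\in\mathrm{Diff}_c(O)$ with $ge_i=e_i'$ on $B_i^+$. Put $\sigma=\det Dg>0$. It is $1$ on $e_i(B_i^+)$, so $\sigma-1$ has compact support in $M=O\setminus\bigcup e_i(B_i)$, which is connected by Lemma 4.2. If $g$ is the identity off the compact set $C\subset O$, then $g(C)=C$ and $\int_C\sigma=\mathrm{vol}(C)$; so $\int_M(\sigma-1)=\int_O(\sigma-1)=0$. Lemma 4.3 gives $H\in\mathrm{Diff}_c(M)$ with $\det DH=\sigma$; extended by the identity it is the identity near each $e_i(B_i)$. Then $h=gH^{-1}$ has Jacobian $1$ and $he_i=ge_i=e_i'$ near $B_i$.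

**Lemma 4.7 (extension).** Let $D,D'$ be discs of equal volume $v$; let $K_1,\dots,K_k\subset\mathrm{int}\,D$ be disjoint discs ($k=0$ allowed), and let $f_i$ be v.p. embeddings of neighborhoods of $K_i$ such that the $f_i(K_i)\subset\mathrm{int}\,D'$ are disjoint. Then there is a v.p. embedding $f$ of a neighborhood of $D$ with $f(D)=D'$ and $f=f_i$ near $K_i$.

Let $e,e'$ be the parametrizations of $D,D'$ by $B_v$, and $k_i$ that of $K_i$ by its ball, all from Lemma 4.5. The maps $e^{-1}k_i$ and $e'^{-1}f_ik_i$ are v.p. embeddings of neighborhoods of balls into $\mathrm{int}\,B_v$, with disjoint images of the balls in each family. By Lemma 4.6 in $O=\mathrm{int}\,B_v$ there is a v.p. $h\in\mathrm{Diff}_c(O)$ with $he^{-1}k_i=e'^{-1}f_ik_i$ near the $i$-th ball. Extend $h$ by the identity and put $f=e'he^{-1}$.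

**Lemma 4.8 (packing).** Let $O$ be open, connected, nonempty, of finite volume; let $K_{l,i}\subset O$ ($1\le l\le s$, $1\le i\le k_l$, $k_l\ge0$) be pairwise disjoint discs, and let $w_l>\sum_i\mathrm{vol}\,K_{l,i}$ with $\sum_lw_l<\mathrm{vol}(O)$. Then there are pairwise disjoint discs $L_l\subset O$ with $\mathrm{vol}\,L_l=w_l$ and $K_{l,i}\subset\mathrm{int}\,L_l$ for all $i$.

**Step 1.** We first draw discs around the prescribed groups, ignoring volume. Choose disjoint round balls $L_l^0\subset O$ and disjoint round balls $K_{l,i}^0\subset\mathrm{int}\,L_l^0$. By Lemma 4.4 some $h\in\mathrm{Diff}_c(O)$ has $h(K_{l,i}^0)=K_{l,i}$ for all $l,i$. The discs $L_l^1=h(L_l^0)$ are disjoint and contain the right $K_{l,i}$ in their interiors.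

**Step 2.** We then correct the volumes with Moser's lemma, without moving the $K_{l,i}$. Let $M=O\setminus\bigcup K_{l,i}$, connected by Lemma 4.2. On a nonempty open set of finite volume $a$ there is, for each $b>0$, a positive smooth function equal to $1$ off a compact set and with integral $b$. If $b>a$ add a bump to $1$. If $b<a$ take $1-\frac{a-b}{\int\chi}\chi$ with $0\le\chi\le1$ smooth, compactly supported and $\int\chi>a-b$, which exists since $a-b<a$. We apply this to the open sets $\mathrm{int}\,L_l^1\setminus\bigcup_iK_{l,i}$, with integral $w_l-\sum_i\mathrm{vol}\,K_{l,i}>0$, and to $O\setminus\bigcup_lL_l^1$, with integral $\mathrm{vol}(O)-\sum_lw_l>0$. (The latter set is nonempty, since otherwise $O$ would be compact.) Together with the value $1$ on the null sets $\partial L_l^1$ we get a smooth $\sigma>0$ on $M$ with $\sigma-1$ compactly supported in $M\setminus\bigcup_l\partial L_l^1$. The prescribed integrals add up to $\mathrm{vol}(O)-\sum_{l,i}\mathrm{vol}\,K_{l,i}=\mathrm{vol}(M)$, so $\int_M(\sigma-1)=0$. Take $g\in\mathrm{Diff}_c(M)$ with $\det Dg=\sigma$, extend it by the identity on the $K_{l,i}$,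 and put $L_l=g(L_l^1)$. Then $\mathrm{vol}\,L_l=\sum_i\mathrm{vol}\,K_{l,i}+\int_{L_l^1\setminus\bigcup_iK_{l,i}}\sigma=w_l$ and $K_{l,i}=g(K_{l,i})\subset\mathrm{int}\,L_l$.

## 5. Nets, a rational grid in every orbit, and Borel choices from countable data

We shall make infinitely many geometric choices in every orbit, and they must be Borel. The device: arrange that only countably many geometric configurations ever occur, and fix one solution for each. For this all base points have to differ by rational vectors. Fix a free Borel flow on $\Omega$. Fix $R\ge1$ with $\beta R^d\ge1$ and put $r_n=1000^nR$ for $n\ge1$ and $r_0=0$. Call a set $r$-*discrete* if distinct points of it in one orbit are at distance $\ge r$; such a set is countable in each orbit. In Lemmas 5.1 to 5.4 all quantifiers over points of an orbit range over Borel sets meeting each orbit in a countable set, so Borelness follows from (LN).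

**Lemma 5.1.** For each $r>0$ there is an $r$-discrete Borel set $Y\subset\Omega$ such that every point of $\Omega$ is at distance $\le r$ from $Y$.

Let $C^0,\varepsilon$ be as in Kechris' theorem and $P=\bigcup_{q\in\mathbb Q^d}(C^0+q)$. On each $C^0+q$ the graph "$0<|\rho(x,y)|<r$" is locally finite, since $C^0+q$ is $\varepsilon$-discrete. Let $(U_k)$ be a countable base of a Polish topology that generates the Borel structure of $\Omega$. Color $x\in C^0+q$ by the least $k$ such that $x\in U_k$ and no neighbor of $x$ is in $U_k$; such a $k$ exists, as $x$ has finitely many neighbors. Two neighbors cannot both have color $k$, so the color classes are $r$-discrete; they are Borel by (LN). Thus $P=\bigcup_{k\ge0}A_k$ with each $A_k$ Borel and $r$-discrete. Put $Y_0=A_0$,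
$$Y_{k+1}=Y_k\cup\{x\in A_{k+1}:\text{no }y\in Y_k\text{ has }|\rho(x,y)|<r\},\qquad Y=\bigcup_kY_k .$$
By induction $Y_k$ is $r$-discrete, hence so is $Y$, and every point of $P$ is at distance $<r$ from $Y$. Since $P$ is dense in each orbit and $Y$ is locally finite in each orbit, every $x\in\Omega$ is at distance $\le r$ from $Y$: take $p_j\to x$ in $P$ with $y_j\in Y$ at distance $<r$ from $p_j$; some $y$ occurs as $y_j$ infinitely often.

A net of mesh $r_n$ only puts $x$ within $r_n$ of a center. We want $x$ to be deep inside some ball of radius comparable to $r_n$, for infinitely many $n$. The relative position of $x$ to nearby net points, rescaled by $r_n$, accumulates somewhere in $\mathbb B$. In the limit it depends only on the orbit, so we can translate the nets by it.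

**Lemma 5.2.** There are $r_n$-discrete Borel sets $C_n^a$ ($n\ge1$) such that for all $x\in\Omega$ and $\varepsilon>0$, for infinitely many $n$ there is $c\in C_n^a$ with $|\rho(c,x)|<\varepsilon r_n$.

Let $C_n$ be the set of Lemma 5.1 for $r=r_n$. Let $A(x)$ be the set of $a\in\mathbb B$ such that for every $\varepsilon>0$ there are infinitely many $n$ for which some $c\in C_n$ satisfies $|\rho(c,x)/r_n-a|<\varepsilon$. It is closed, hence compact. It is nonempty: for each $n$ some $c\in C_n$ has $\rho(c,x)/r_n\in\mathbb B$, and $\mathbb B$ is compact. It is constant on orbits, because $\rho(c,x+\vec r)=\rho(c,x)+\vec r$ and $\vec r/r_n\to0$.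

For compact $K\subset\mathbb B$, $A(x)\cap K\ne\emptyset$ iff for all $k$ there are infinitely many $n$ with some $c\in C_n$ satisfying $\mathrm{dist}(\rho(c,x)/r_n,K)<1/k$. (For "if", choose $n_k\to\infty$ with witnesses $c_k$; an accumulation point of $\rho(c_k,x)/r_{n_k}$ lies in $K\cap A(x)$.) So $\{x:A(x)\cap K\ne\emptyset\}$ is Borel. Let $a(x)$ be the lexicographic minimum of $A(x)$. It is constant on orbits. It is Borel, coordinate by coordinate: $a_j(x)\le q$ iff $A(x)\cap\{a_1\le p_1,\dots,a_{j-1}\le p_{j-1},a_j\le q\}\ne\emptyset$ for all rational $p_i>a_i(x)$, $i<j$. Indeed, "only if" is witnessed by $a(x)$ itself. For "if", compactness gives a point of $A(x)$ with $a_i\le a_i(x)$ for $i<j$ and $a_j\le q$; by minimality its first $j-1$ coordinates are those of $a(x)$, so $a_j(x)\le q$.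

Put $C_n^a=\{c+r_na(c):c\in C_n\}$. In each orbit this is a translate of $C_n$, so it is $r_n$-discrete, and it is Borel as an injective Borel image. If $|\rho(c,x)/r_n-a(x)|<\varepsilon$, then $|\rho(c+r_na(c),x)|<\varepsilon r_n$.

**Lemma 5.3 (rational grid).** There is a Borel set $G\subset\Omega$ meeting every orbit in exactly one $\mathbb Q^d$-orbit.

Let $D$ be a $1$-discrete Borel set meeting every orbit (Lemma 5.1).

**Step 1.** We exhaust $E\cap D^2$ by finite equivalence relations, in order to adjust the points of $D$ in larger and larger groups. Let $F_0$ be equality on $D$. Given $F_{n-1}$ with classes of diameter $\le r_{n-1}$, for $c\in C_n^a$ let $A_c$ be the union of the $F_{n-1}$-classes meeting $B(c,r_n/10)$. Then $A_c\subset B(c,r_n/10+r_{n-1})$ with $r_{n-1}\le r_n/1000$. Distinct points of $C_n^a$ in an orbit are at distance $\ge r_n$, so the $A_c$ in an orbit are disjoint; they are finite and of diameter $\le r_n$. Let the $F_n$-classes be the nonempty $A_c$ and the remaining $F_{n-1}$-classes. Given two points $x,y\in D$ in one orbit, Lemma 5.2 provides $n$ and $c\in C_n^a$ with $|\rho(c,x)|<r_n/20$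 and $|\rho(x,y)|<r_n/20$; then $x,y\in A_c$. So $\bigcup_nF_n=E\cap D^2$.

**Step 2.** We shift the points, a little at each stage, until differences are rational. Enumerate $\mathbb Q^d$ with $0$ first. We define Borel $s_n:D\to\mathbb R^d$ with $s_0=0$ such that $s_{n+1}-s_n$ is constant on $F_n$-classes and of norm $\le2^{-n}$, and
$$\rho(c+s_n(c),c'+s_n(c'))\in\mathbb Q^d\quad\text{whenever }c\,F_n\,c'. \tag{5.1}$$
Given $s_n$ and $c\in D$, let $c_1$ and $c_0$ be the least elements, in a fixed Borel linear order of $D$, of the $F_n$-class and of the $F_{n+1}$-class of $c$. Let $y=\rho(c_1+s_n(c_1),c_0+s_n(c_0))$, let $q$ be the first rational vector with $|y-q|\le2^{-n}$, and put $s_{n+1}(c)=s_n(c)+y-q$. The increment depends only on the $F_n$-class of $c$. If $c_1=c_0$ then $y=0$, $q=0$ and the increment is $0$; in particular $s_{n+1}(c_0)=s_n(c_0)$. Hence in general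
$$\rho(c_1+s_{n+1}(c_1),c_0+s_{n+1}(c_0))=y-(y-q)=q .$$
Within an $F_n$-class the differences have not changed and are rational by (5.1). So every $c$ in the $F_{n+1}$-class of $c_0$ is at a rational difference from $c_1$, hence from $c_0$, and (5.1) holds for $n+1$.

**Step 3.** We pass to the limit $s=\lim s_n$, which exists as $\sum2^{-n}<\infty$. If $c\,F_n\,c'$, then $s_m(c)-s_m(c')$ is constant for $m\ge n$, so $\rho(c+s(c),c'+s(c'))\in\mathbb Q^d$. By Step 1 this covers all pairs in one orbit. So $G=\{c+s(c)+q:c\in D,\ q\in\mathbb Q^d\}$ meets every orbit in exactly one $\mathbb Q^d$-orbit, and it is Borel as a countable-to-one image of $D\times\mathbb Q^d$.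

**Lemma 5.4.** There are Borel sets $C_n'\subset G$ ($n\ge1$) such that distinct points of $C_n'$ in one orbit are at distance $\ge r_n/2$, and for all $x\in\Omega$, $\varepsilon>0$ there are infinitely many $n$ with some $c\in C_n'$, $|\rho(c,x)|<\varepsilon r_n$.

As $G$ is dense in orbits, (LN) gives a Borel $\gamma:C_n^a\to G$ with $cE\gamma(c)$ and $|\rho(c,\gamma(c))|<1$. Put $C_n'=\gamma(C_n^a)$. Since $r_n\ge1000$, distinct points have images at distance $\ge r_n-2\ge r_n/2$; so $\gamma$ is injective and $C_n'$ is Borel. For the last claim use Lemma 5.2 with $\varepsilon/2$ and large $n$.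

**Definition 5.5 (index sets and coded families).** An *index set* is a Borel set $I\subset S\times G$ with $S$ countable. For $i\in I$ write $i=(s(i),b(i))$ (label, base point). The orbit of $i$ is that of $b(i)$. A family of discs $D_i=b(i)+K_i$ in orbits is *coded* if $i\mapsto K_i$ is Borel with values in a countable set of discs in $\mathbb R^d$.

For example, the balls $B(c,r_n/5)$, $c\in C_n'$, $n\ge1$, form a coded family with index $(n,c)$ and $K_{(n,c)}=\mathbb B_{r_n/5}$. The indices in the orbit of $i$ are among $(s,b(i)+q)$ with $s\in S$, $q\in\mathbb Q^d$. This gives our first principle.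

* **(Q)** Quantifiers over indices in the orbit of a given index, and over finite sets of such indices, are countable. A relation obtained from Borel relations by such quantifiers is Borel.

Relations between coded discs in an orbit, such as $D_i\subset\mathrm{int}\,D_j$ or $D_i\cap D_j=\emptyset$, or between $D_i$ and $B(b(j),r)$, depend only on $K_i$, $K_j$ and the rational vector $\rho(b(i),b(j))$, each of which takes countably many values; so they are Borel. The set $\{(i,x):x\in D_i\}=\{(i,x):xE\,b(i),\ \rho(b(i),x)\in K_i\}$ is Borel too. The second principle makes choices.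

* **(Ch)** Let $I,J\subset S\times G$ be Borel, let $\mathcal R\subset I\times J$ be a Borel relation between indices in one orbit with finite sections $\mathcal R_i$, and let $\kappa$ be a Borel map on $I\sqcup J$ with countable range. The *datum* of $i$ is
$$\big(s(i),\ \kappa(i),\ \{(\rho(b(i),b(j)),s(j),\kappa(j)):j\in\mathcal R_i\}\big).$$
If a problem at $i$, expressed in coordinates with origin $b(i)$, depends only on the datum and is solvable, then fixing one solution for each datum gives a solution that is a Borel function of $i$ with countable range.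

Indeed, data lie in a countable set. The datum is a Borel function of $i$, because $(q,s,k)$ is in its third component iff $j=(s,b(i)+q)$ satisfies $j\in J$, $j\in\mathcal R_i$ and $\kappa(j)=k$. All recursions below are along levels $n\in\mathbb N$, with (Ch) applied at each level; a countable union of countable ranges is countable.

## 6. Toasts whose regions have volume an integer minus one half

**Proposition 6.1.** There is a coded family $\mathcal T$ of discs, indexed by $\{(n,c):c\in C_n'\}$ (index $(n,c)$ has level $n$ and base point $c$), such that

* (T1) of two distinct members in one orbit, either they are disjoint or one lies in the interior of the other;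
* (T2) every compact subset of an orbit lies in a member; each member contains only finitely many members;
* (T3) there are integers $s(T)\ge2$ with $\mathrm{vol}(T)=s(T)-\frac12$; if $T_1,\dots,T_p$ are the maximal members properly contained in $T$ (its *child regions*), then $n_T:=s(T)-\sum s(T_i)\ge0$, and $n_T\ge1$ if $p\le1$.

Child regions of a member of level $n$ have level $<n$.

We call $\mathcal T$ a *toast* and its members *regions*. To see the conditions in one orbit, take concentric balls in $\mathbb R^d$ of volumes $\frac32,\frac52,\frac72,\dots$. Then $s=2,3,4,\dots$; the smallest has $p=0$ and $n_T=2$, the others have $p=1$ and $n_T=1$. We write $T_c$ for the object with index $(n,c)$ when $n$ is understood.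

**Step 1 (nesting).** We first get the nesting, ignoring volumes, together with a core $Q_c$ that will later guarantee (T2). By recursion on $n$ we construct coded discs $\hat T_c\supset Q_c$ for $c\in C_n'$ such that
$$B(c,\tfrac{r_n}{11})\subset\hat T_c\subset B(c,\tfrac{r_n}5),\qquad B(c,\tfrac{r_n}{30})\subset Q_c\subset B(c,\tfrac{r_n}{17}),\qquad Q_c\subset\mathrm{int}\,\hat T_c ,$$
and every $\hat T_{c'}$ of level $m<n$ in the orbit is in the interior of $\hat T_c$ or disjoint from it, and likewise for $Q_c$. Discs $\hat T$ of the same level are then disjoint, as $2r_n/5<r_n/2$.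

Put the origin at $c$. Only finitely many discs $\hat T$ of levels $<n$ meet $B(c,r_n/5)$. Let $M_1,\dots,M_k$ be the maximal ones; by induction they are disjoint. Each lies in a ball of radius $\le r_{n-1}/5\le r_n/5000$, so it has diameter $\le r_n/2500$. Write $M_j=h_j(\mathbb B)$ with $h_j$ an embedding of $\mathrm{int}\,\mathbb B_{1+\varepsilon}$, where $\varepsilon$ is so small that the images $O_j$ are disjoint and of diameter $<r_n/2000$. Put $m_j=h_j(0)$. Choose $t\in(r_n/10,r_n/8)$, $q\in(r_n/20,r_n/18)$ and $\delta>0$ with $\big||m_j|-t\big|>\delta$ and $\big||m_j|-q\big|>\delta$ for all $j$. Let $f$ be a diffeomorphism of $\mathbb R^d$ supported in $\bigcup O_j$, preserving each $O_j$, with $f(M_j)\subset B(m_j,\delta)$; radial shrinking in $h_j$-coordinates does this. Put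
$$\hat T_c=f^{-1}(\mathbb B_t),\qquad Q_c=f^{-1}(\mathbb B_q).$$
As $|f(x)-x|<r_n/2000$, the inclusions follow from $\frac1{10}-\frac1{2000}>\frac1{11}$, $\frac18+\frac1{2000}<\frac15$, $\frac1{20}-\frac1{2000}>\frac1{30}$, $\frac1{18}+\frac1{2000}<\frac1{17}$, and $Q_c\subset\mathrm{int}\,\hat T_c$ since $q<t$. By the choice of $\delta$, the ball $B(m_j,\delta)\supset f(M_j)$ is in the interior of or disjoint from $\mathbb B_t$, and the same for $\mathbb B_q$. So $M_j$ is in the interior of or disjoint from $\hat T_c$, resp. $Q_c$, and so is every lower-level $\hat T$ contained in $M_j$. Lower-level discs not meeting $B(c,r_n/5)$ are disjoint from $\hat T_c$. The choice is made by (Ch), with $\mathcal R$ the relation "lower-level index whose $\hat T$ meets $B(c,r_n/5)$".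

Thus distinct $\hat T$'s in an orbit are disjoint or nested, the one of lower level lying in the interior of the other, and each contains finitely many others.

**Step 2 (volumes).** We now shrink each $\hat T_c$ to a disc of volume an integer minus $\frac12$. Put $s_c=\lfloor\mathrm{vol}\,\hat T_c\rfloor$. We have $\mathrm{vol}\,\hat T_c\ge\beta(r_n/11)^d\ge(1000/11)^d\ge2$, so $s_c\ge2$. By recursion on level we choose discs $T_c\subset\mathrm{int}\,\hat T_c$ with
$$\mathrm{vol}\,T_c=s_c-\tfrac12,\qquad Q_c\subset\mathrm{int}\,T_c,\qquad T_{c'}\subset\mathrm{int}\,T_c\ \text{ whenever }\hat T_{c'}\subsetneq\hat T_c .$$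
Let $\hat T_1,\dots,\hat T_p$ be the maximal $\hat T$'s properly contained in $\hat T_c$. They have lower levels and are disjoint. By Step 1 each is *inner*, $\hat T_i\subset\mathrm{int}\,Q_c$, or *outer*, $\hat T_i\cap Q_c=\emptyset$. Let $o$ be the number of outer ones. The discs that $T_c$ must swallow are $Q_c$ and the outer $T_i$. The room left over is
$$\mathrm{vol}\,\hat T_c-\mathrm{vol}\,Q_c-\sum_{\rm outer}\mathrm{vol}\,T_i=\mathrm{vol}\Big(\hat T_c\setminus\big(Q_c\cup\bigcup_{\rm outer}\hat T_i\big)\Big)+\sum_{\rm outer}(\mathrm{vol}\,\hat T_i-\mathrm{vol}\,T_i).$$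
The first term is positive, since finitely many disjoint compact discs cannot fill the connected open set $\mathrm{int}\,\hat T_c$. The second term is $\ge o/2$, because $\mathrm{vol}\,T_i=\lfloor\mathrm{vol}\,\hat T_i\rfloor-\frac12$. If $o\ge3$ the sum is $>\frac32$. If $o\le2$ the first term is at least
$$\beta(\tfrac{r_n}{11})^d-\beta(\tfrac{r_n}{17})^d-2\beta(\tfrac{r_n}{5000})^d=\beta(\tfrac{r_n}{17})^d\big[(\tfrac{17}{11})^d-1-2(\tfrac{17}{5000})^d\big]\ge\beta(\tfrac{r_n}{17})^d\ge2 ,$$
where we used $(17/11)^2>2.38$. So the sum is $>\frac32$ in all cases. On the other hand $w=s_c-\frac12>\mathrm{vol}\,\hat T_c-\frac32$. Hence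
$$\mathrm{vol}\,Q_c+\sum_{\rm outer}\mathrm{vol}\,T_i<w<\mathrm{vol}\,\hat T_c .$$
Lemma 4.8 with one group in $O=\mathrm{int}\,\hat T_c$ gives a disc $T_c\subset O$ of volume $w$ containing $Q_c$ and the outer $T_i$ in its interior. Inner ones satisfy $T_i\subset\hat T_i\subset\mathrm{int}\,Q_c\subset\mathrm{int}\,T_c$. If $\hat T_{c'}\subsetneq\hat T_c$, then $\hat T_{c'}\subset\hat T_i$ for some $i$, so $T_{c'}\subset T_i\subset\mathrm{int}\,T_c$. The choice is made by (Ch), with $\mathcal R$ the relation "maximal properly contained $\hat T$".

**Step 3 (verification).** We check the three conditions. (T1) holds since two $\hat T$'s are disjoint or nested. For (T2), let $K\subset B(x,r')$ be compact. By Lemma 5.4 there are $n$ and $c\in C_n'$ with $r'<r_n/100$ and $|\rho(c,x)|<r_n/100$; then $K\subset B(c,r_n/50)\subset Q_c\subset T_c$. If $T_{c'}\subset T_c$, then $\hat T_{c'}$ and $\hat T_c$ meet, so they are nested. $\hat T_c\subsetneq\hat T_{c'}$ is impossible, because it would give $T_c\subset\mathrm{int}\,T_{c'}$ and hence $T_{c'}\subset\mathrm{int}\,T_{c'}$. So $\hat T_{c'}\subset\hat T_c$, and there are finitely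 many such. In particular the child regions of $T_c$ are the $T_i$ belonging to the maximal $\hat T_i\subsetneq\hat T_c$, and they have lower level. For (T3), $\sum\lfloor\mathrm{vol}\,\hat T_i\rfloor\le\lfloor\mathrm{vol}\,\hat T_c\rfloor$, so $n_T\ge0$. If $p\le1$, then
$$\mathrm{vol}\,\hat T_c-\sum\mathrm{vol}\,\hat T_i\ge\beta(\tfrac{r_n}{11})^d-\beta(\tfrac{r_n}{5000})^d\ge\tfrac12\beta(\tfrac{r_n}{11})^d\ge2 ,$$
so $n_T>\mathrm{vol}\,\hat T_c-1-\sum\mathrm{vol}\,\hat T_i\ge1$. This proves Proposition 6.1.

The members of $\mathcal T$ containing a given member or a given point form a chain, with finitely many elements below any given one. By (T2) some member contains a closed ball strictly larger than $T$. So each member $T$ has a *parent*, the smallest member properly containing it, and each point lies in a smallest member.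

## 7. Atoms, nodes, and a kernel giving each atom one unit of volume

**Atoms.** For $T\in\mathcal T$ with child regions $T_1,\dots,T_p$, the set $\mathrm{int}\,T\setminus\bigcup T_i$ is open, connected, and of volume
$$s(T)-\tfrac12-\sum\big(s(T_i)-\tfrac12\big)=n_T-\tfrac12+\tfrac p2 .$$
If $n_T\ge1$ this exceeds $n_T/4$. By Lemma 4.8 with empty groups, and (Ch), choose $n_T$ disjoint discs of volume $\frac14$ in it, the *new atoms* of $T$. The atoms form an index set $\mathrm{At}$: the $k$-th new atom ($1\le k\le n_T$) of the member with index $(n,c)$ has label $(n,k)$ and base point $c$. Their discs $N_a$, $a\in\mathrm{At}$, form a coded family.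

Let $S(T)$ be the set of atoms $a$ with $N_a\subset T$. Let $a$ be new for $T''$. If $T''\subset T$, then $N_a\subset\mathrm{int}\,T$. If $T''\cap T=\emptyset$, then $N_a\cap T=\emptyset$. If $T''\supsetneq T$, then $T$ lies in a child region of $T''$, which is disjoint from $N_a$. Hence $N_a$ is either contained in $\mathrm{int}\,T$ or disjoint from $T$, and $S(T)$ is the disjoint union of the new atoms of $T$ and the sets $S(T_i)$. By induction on level, $|S(T)|=n_T+\sum s(T_i)=s(T)$. The same case distinction shows that distinct atoms in one orbit have disjoint discs.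

**Nodes.** A *node* $X$ is a region $T\in\mathcal T$ (with $D_X=T$, $S(X)=S(T)$) or an atom $a$ (with $D_X=N_a$, $S(X)=\{a\}$, level $0$). The *children* of a region are its child regions and its new atoms; atoms have none. Nodes form an index set with coded discs $D_X$; we write $b(X)$ for the base point. Put
$$v(1)=\tfrac14,\qquad v(k)=k-\tfrac12\quad(k\ge2).$$

* (N1) $\mathrm{vol}\,D_X=v(|S(X)|)$. Children $X'$ of $X$ satisfy $D_{X'}\subset\mathrm{int}\,D_X$, have disjoint discs and lower level, and the sets $S(X')$ partition $S(X)$. A region has at least two children, so $S(X')\subsetneq S(X)$ for each child.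
* (N2) For two nodes in one orbit, $D_X\subset D_{X'}\iff S(X)\subset S(X')$; otherwise the discs, and the sets $S$, are disjoint or nested the other way. Each finite set of atoms of one orbit lies in $S(X)$ for some region $X$, and each compact subset of an orbit lies in $D_X$ for some region $X$. Each atom lies in an infinite increasing chain of regions.
* (N3) If $k\ge2$ and $a_1+\dots+a_k=a$ with integers $a_i\ge1$, then $\sum v(a_i)\le a-\frac k2\le a-1<v(a)$.

For (N1), only the number of children needs a word: if $p=0$ then $n_T=s(T)\ge2$, if $p=1$ then $n_T\ge1$, by (T3). For (N2), the discs of two nodes are disjoint or nested, by (T1) and the remarks on atoms. A region $T$ is never contained in $N_a$, because $N_a$ lies in $\mathrm{int}\,T$ or misses $T$. Disjoint discs have disjoint sets $S$, and if $D_{X'}\subsetneq D_X$, then $X'$ lies in a child of $X$, so $S(X')\subsetneq S(X)$. The other claims are (T2) and the existence of parents. (N3) holds because $v(k)\le k-\frac12$ for all $k\ge1$, and $v(a)=a-\frac12$ as $a\ge2$.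

(N3) is the reason for the halves: a disc of volume $v(a)$ always has strictly more room than any division of its $a$ atoms into at least two groups requires.

**Lemma 7.1 (kernel).** There is a Borel $w\ge0$ on $\{(a,x)\in\mathrm{At}\times\Omega:b(a)Ex\}$ with $\sum_aw(a,x)=1$ for all $x$ and $\int w(a,x)\,d\lambda(x)=1$ for all $a$.

So the volume of an orbit is divided among its atoms, one unit for each. Inside a region $T$ the $s(T)$ atoms demand $s(T)$ units, and $\mathrm{vol}(T)=s(T)-\frac12$. So after all of $T$ is spent, a debt of $\frac12$ remains; $d_T(a)$ will be the part of it owed to $a$.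

**Step 1.** We define the debts $d_T:S(T)\to(0,1]$ with $\sum_ad_T(a)=\frac12$, by recursion on level. Let $d_T^0(a)=d_{T_i}(a)$ for $a\in S(T_i)$ and $d^0_T(a)=1$ for new atoms. Then $\sum_ad_T^0(a)=\frac p2+n_T$. Put $\theta_T=\frac1{p+2n_T}$, $d_T=\theta_Td_T^0$. Since $p+2n_T\ge2$ by (T3), $\theta_T\le\frac12$. Put $\alpha_T=d_T^0-d_T\ge0$, which is what $a$ receives from $F_T=T\setminus\bigcup T_i$. The amounts add up:
$$\sum_a\alpha_T(a)=\tfrac p2+n_T-\tfrac12=\mathrm{vol}(F_T)>0 .$$

**Step 2.** We define $w$ and check the first identity. The sets $F_T$ partition $\Omega$: $x\in F_T$ iff $T=T(x)$ is the smallest region containing $x$. For $x\in F_T$ put $w(a,x)=\alpha_T(a)/\mathrm{vol}(F_T)$ if $a\in S(T)$, and $w(a,x)=0$ otherwise. Then $\sum_aw(a,x)=1$. The map $x\mapsto T(x)$ is Borel because its graph is Borel, by (Q) and the Borelness of $\{(i,x):x\in D_i\}$. The numbers $\alpha_T(a)$ are rational and are Borel functions of $(T,a)$, by (Q) and recursion on level. So $w$ is Borel.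

**Step 3.** We check that each atom is paid in full. Let $T^0\subset T^1\subset\cdots$ be all regions $T$ with $a\in S(T)$; $a$ is new for $T^0$, and $T^{k+1}$ is the parent of $T^k$. Then $d_{T^0}^0(a)=1$ and $d^0_{T^{k+1}}(a)=d_{T^k}(a)\le2^{-k-1}$, so
$$\int w(a,\cdot)\,d\lambda=\sum_k\alpha_{T^k}(a)=\sum_k\big(d^0_{T^k}(a)-d_{T^k}(a)\big)=1-\lim_kd_{T^k}(a)=1 .$$

In the concentric example, the two atoms of the first ball have $\alpha=\frac34$ each (total $\frac32$) and debts $\frac14$ each. For the second ball $\theta=\frac13$, the debts become $\frac1{12},\frac1{12},\frac13$, and $\alpha=\frac16,\frac16,\frac23$, with total $1=\frac52-\frac32$.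

## 8. A Borel bijection between the atoms of the two flows

Apply Sections 5 to 7 to both flows; subscripts $1,2$ denote the resulting objects. Let $\varphi:\Omega_1\to\Omega_2$ be an LOE. This section is the only place where the proof uses that $\varphi$ preserves Lebesgue measure, apart from the statement about measures.

**Proposition 8.1.** There is a Borel bijection $\theta:\mathrm{At}_1\to\mathrm{At}_2$ such that $\theta(a)$ lies in the $\varphi$-image of the orbit of $a$.

On $Z=\mathrm{At}_1\sqcup\mathrm{At}_2$ let $\mathcal E$ be the relation of lying in the same orbit, respectively in $\varphi$-corresponding orbits: for $a\in\mathrm{At}_1$, $a'\in\mathrm{At}_2$ this is $\varphi(b(a))\,E_2\,b(a')$. It is a Borel equivalence relation with countable classes, and every class meets $\mathrm{At}_1$ and $\mathrm{At}_2$. Let $(g_k)_{k\ge0}$ enumerate a countable group of Borel automorphisms whose orbit relation is $\mathcal E$ (Feldman–Moore), with $g_0=\mathrm{id}$. An *$\mathcal E$-injection* is a Borel injection defined on a Borel subset of $Z$ with graph in $\mathcal E$. A measure is *invariant* if it is preserved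 by all $\mathcal E$-injections (for the restriction $\mathcal E|A$: by those between subsets of $A$). This is the same as invariance under a countable group inducing the relation, since an $\mathcal E$-injection $f$ agrees with a group element on each of countably many Borel pieces of its domain.

**Step 1 (greedy matching).** We match as much as possible, so that only one side can be left over in any class. At step $k$ match every still unmatched $a\in\mathrm{At}_1$ with $g_ka$, provided $g_ka\in\mathrm{At}_2$ is unmatched. Let $\tau$ be the resulting partial Borel bijection and $L_1\subset\mathrm{At}_1$, $L_2\subset\mathrm{At}_2$ the unmatched sets. No class meets both: if $a\in L_1$ and $a'=g_ka\in L_2$, they would have been matched at step $k$. On the classes meeting neither $L_1$ nor $L_2$ use $\tau$. Let $Z_1$ be the $\mathcal E$-saturation of $L_1$; that of $L_2$ is handled symmetrically. Then $\tau$ restricts to a bijection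
$$(\mathrm{At}_1\cap Z_1)\setminus L_1\to\mathrm{At}_2\cap Z_1 .$$
On $Z_1$ the first side looks too large. We shall see that no invariant probability measure can see this, and Nadkarni's theorem will then allow us to rearrange. Fix $j\in\{1,2\}$, put $A=\mathrm{At}_j\cap Z_1$, and suppose that $\mathcal E|A$ has an invariant probability measure $\nu$. Steps 2 to 4 derive a contradiction.

**Step 2 (extending the measure).** We need a measure that sees both kinds of atoms. $A$ meets every class in $Z_1$. For $z\in Z_1$ let $k(z)$ be the least $k$ with $g_kz\in A$, and for Borel $B\subset Z_1$ put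
$$\tilde\nu(B)=\sum_k\nu\big(g_k(B\cap\{k(z)=k\})\big).$$
Since $\{k(z)=k\}$ has measure $\le1$, $\tilde\nu$ is $\sigma$-finite. It extends $\nu$, as $k(z)=0$ on $A$. It is invariant: let $f:B\to Z_1$ be an $\mathcal E$-injection and $B_{kl}=\{z\in B:k(z)=k,\ k(f(z))=l\}$. Then $g_lfg_k^{-1}$ is an $\mathcal E$-injection from $g_kB_{kl}\subset A$ onto $g_lf(B_{kl})\subset A$, so
$$\tilde\nu(B_{kl})=\nu(g_kB_{kl})=\nu(g_lfB_{kl})=\tilde\nu(fB_{kl}).$$
Sum over $k,l$.

**Step 3 (mass transport).** We need the principle that mass sent equals mass received. For Borel $h:\mathcal E|Z_1\to[0,\infty]$,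
$$\int\sum_{z'}h(z,z')\,d\tilde\nu(z)=\int\sum_{z'}h(z',z)\,d\tilde\nu(z). \tag{8.1}$$
Put $B_k=\{z\in Z_1:g_kz\ne g_jz\ \forall j<k\}$ and $f_k=g_k|B_k$. Then $\mathcal E|Z_1$ is the disjoint union of the graphs of the $\mathcal E$-injections $f_k$. The left side of (8.1) is $\sum_k\int_{B_k}h(z,f_kz)\,d\tilde\nu(z)$, the right side is $\sum_k\int_{f_k(B_k)}h(f_k^{-1}z,z)\,d\tilde\nu(z)$, and these agree term by term by invariance.

**Step 4 (the count).** We use $\varphi$ to turn the two kernels into a doubly stochastic matrix between the two kinds of atoms. For $a\in\mathrm{At}_1$, $a'\in\mathrm{At}_2$ in one $\mathcal E$-class let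
$$m(a,a')=\int w_1(a,x)\,w_2(a',\varphi(x))\,d\lambda(x)=\int_{\mathbb R^d}w_1(a,b(a)+\vec r)\,w_2(a',\varphi(b(a)+\vec r))\,d\vec r ,$$
which is Borel in $(a,a')$ by Fubini's theorem. Then
$$\sum_{a'}m(a,a')=\int w_1(a,x)\,d\lambda(x)=1,\qquad\sum_am(a,a')=\int w_2(a',\varphi(x))\,d\lambda(x)=\int w_2(a',y)\,d\lambda(y)=1 ,$$
the middle equality in the second formula because $\varphi$ preserves Lebesgue measure between orbits. Now (8.1) with $h=m$ on pairs in $\mathrm{At}_1\times\mathrm{At}_2$ and $h=0$ elsewhere gives $\tilde\nu(\mathrm{At}_1\cap Z_1)=\tilde\nu(\mathrm{At}_2\cap Z_1)$. One of these sets is $A$, so both have measure $1$. Invariance under $\tau$ gives $\tilde\nu((\mathrm{At}_1\cap Z_1)\setminus L_1)=\tilde\nu(\mathrm{At}_2\cap Z_1)=1$, hence $\tilde\nu(L_1)=0$. As $Z_1=\bigcup_kg_kL_1$, invariance gives $\tilde\nu(Z_1)=0$, contradicting $\tilde\nu(A)=1$. So $\mathcal E|A$ has no invariant probability measure, for $j=1$ and for $j=2$.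

**Step 5 (rearranging).** We use compressibility to match $\mathrm{At}_1\cap Z_1$ with $\mathrm{At}_2\cap Z_1$. By Nadkarni's theorem, for $A=\mathrm{At}_j\cap Z_1$ there is an $\mathcal E$-injection $f:A\to A$ such that $A_0=A\setminus f(A)$ meets every class. The sets $f^n(A_0)$ are disjoint, so $(a,n)\mapsto f^n(a)$ injects $A_0\times\mathbb N$ into $A$. The map $z\mapsto(g_kz,k)$, with $k$ least such that $g_kz\in A_0$, injects $Z_1$ into $A_0\times\mathbb N$. Composing, we get an $\mathcal E$-injection $Z_1\to A$. Schröder–Bernstein, applied to it and the inclusion $A\subset Z_1$, gives a Borel bijection $Z_1\to A$ with graph in $\mathcal E$. Composing the inverse of the one for $j=1$ with the one for $j=2$ yields a Borel bijection $\mathrm{At}_1\cap Z_1\to\mathrm{At}_2\cap Z_1$ with graph in $\mathcal E$. This, the symmetric bijection on the saturation of $L_2$, and $\tau$ on the rest form $\theta$, and Proposition 8.1 is proved.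

**(Q) across the flows.** For a node $X$ of flow $1$ let $a(X)\in S(X)$ be the atom for which $(\rho(b(X),b(a)),s(a))$ comes first in a fixed enumeration of $\mathbb Q^d\times S$. It depends on $X$ in a Borel way. Indices of flow $2$ in the corresponding orbit are among $(s,b(\theta(a(X)))+q)$ with $s$ from a countable set and $q\in\mathbb Q^d$. So quantifiers over indices of flow $2$ in the orbit corresponding to that of $X$ are countable. The same holds with the flows exchanged, using $\theta^{-1}$.

## 9. Drawing the regions of the second flow inside the first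

Nodes of flow $1$ are denoted $X$, nodes of flow $2$ are denoted $Y$. Put $V_Y=\theta^{-1}(S(Y))\subset\mathrm{At}_1$. We want discs $\Delta_Y$ in the first flow, nested as the $D_Y$ are, with $\mathrm{vol}\,\Delta_Y=\mathrm{vol}\,D_Y$ and containing the atoms in $V_Y$.

The direct way is recursion along $Y$: draw $\Delta_Y$ around the $\Delta_{Y'}$ of its children. This does not suffice. The discs have to fill the orbit, and nested discs $\Delta_n\subset\mathrm{int}\,\Delta_{n+1}$ of volume $n-\frac12$ in the plane may all lie in the upper half plane. We must force $\Delta_Y$ to contain $D_X$ as soon as $V_Y$ contains $S(X)$. So the recursion should run along the nodes $X$ of the first flow: inside each $D_X$ we draw the trace of the whole pattern $\{V_Y\}$, consistently from $X'$ to its parent $X$.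

For a node $X$ let
$$\mathcal V_X=\{V_Y\cap S(X):Y\text{ a node of flow }2\}\setminus\{\emptyset\}.$$
By (N2) for flow $2$, this is a family of pairwise nested or disjoint subsets of $S(X)$. It contains all singletons (take $Y$ an atom) and $S(X)$ itself (take $Y$ large). If $X'$ is a child of $X$, $V\in\mathcal V_X$ and $V\cap S(X')\ne\emptyset$, then $V\cap S(X')\in\mathcal V_{X'}$. Every $V\in\mathcal V_X$ with $|V|\ge2$ is partitioned by its maximal proper subsets in $\mathcal V_X$, at least two in number, because the singletons belong to $\mathcal V_X$.

A small example: let $X$ be a region with one child region $X'$, $S(X')=\{b,c\}$, and one new atom $a$, and suppose $\mathcal V_X=\{\{a\},\{b\},\{c\},\{a,b\},\{a,b,c\}\}$. We must draw a disc of volume $\frac32$ for $\{a,b\}$ inside $D_X$, which has volume $\frac52$; it has to contain $N_a$ and $N_b$ and to avoid $N_c$, and it cuts across the boundary of $D_{X'}$. Since $\frac14+\frac14<\frac32$ and $\frac32+\frac14<\frac52$, Lemma 4.8 in the open set $\mathrm{int}\,D_X\setminus N_c$ does it.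

**Proposition 9.1.** There are discs $\Delta_V^X$ ($X$ a node of flow $1$, $V\in\mathcal V_X$) in the orbit of $X$ with:

1. $\mathrm{vol}\,\Delta_V^X=v(|V|)$ and $\Delta^X_{S(X)}=D_X$;
2. $V\cap V'=\emptyset$ implies $\Delta_V^X\cap\Delta_{V'}^X=\emptyset$; $V\subsetneq V'$ implies $\Delta_V^X\subset\mathrm{int}\,\Delta_{V'}^X$;
3. for a child $X'$ of $X$ and $V\in\mathcal V_X$ with $V\cap S(X')\ne\emptyset$: $\Delta^{X'}_{V\cap S(X')}=\Delta_V^X$ if $V\subset S(X')$, and $\Delta^{X'}_{V\cap S(X')}\subset\mathrm{int}\,\Delta_V^X$ otherwise;
4. the family is coded: atoms $a\in S(X)$ being written as $(\rho(b(X),b(a)),s(a))$, the finite function $V\mapsto\Delta_V^X-b(X)$ on $\mathcal V_X$ is a Borel function of $X$ with countable range.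

The proof is by recursion on the level of $X$.

**Step 1 (start).** We fix the two kinds of discs that leave no choice. For an atom $X$, $\mathcal V_X=\{S(X)\}$, and we put $\Delta^X_{S(X)}=N_X$, of volume $\frac14=v(1)$. Now let $X$ be a region, with the discs of its children given. Put $\Delta^X_{S(X)}=D_X$. Then 3 holds for $V=S(X)$: no child contains $S(X)$, and $\Delta^{X'}_{S(X')}=D_{X'}\subset\mathrm{int}\,D_X$. The other $\Delta_V^X$ will be defined from larger to smaller $V$.

**Step 2 (what must be enclosed).** We list the discs that 3 forces on us one generation down. Let $\Delta_V^X$ be defined with $\mathrm{vol}\,\Delta_V^X=v(|V|)$ and satisfying 3, let $|V|\ge2$, and let $V_1,\dots,V_s$ ($s\ge2$) be the maximal proper subsets of $V$ in $\mathcal V_X$. For $l\le s$ and children $X'$ with $V_l\cap S(X')\ne\emptyset$ put $K_{l,X'}=\Delta^{X'}_{V_l\cap S(X')}$.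

These discs are pairwise disjoint: for different children because $K_{l,X'}\subset D_{X'}$ (by 1 and 2 for $X'$) and the $D_{X'}$ are disjoint; for the same child by 2 for $X'$, as $V_l\cap S(X')$ and $V_{l'}\cap S(X')$ are disjoint.

They lie in $\mathrm{int}\,\Delta_V^X$. If $V\not\subset S(X')$, then $K_{l,X'}\subset\Delta^{X'}_{V\cap S(X')}\subset\mathrm{int}\,\Delta_V^X$ by 2 for $X'$ and 3 for $V$. If $V\subset S(X')$, then $K_{l,X'}=\Delta^{X'}_{V_l}\subset\mathrm{int}\,\Delta_V^{X'}=\mathrm{int}\,\Delta_V^X$, since $V_l\subsetneq V$.

**Step 3 (drawing the next discs).** We now define the $\Delta_{V_l}^X$. Let $\Lambda$ be the set of $l$ such that $V_l\subset S(X')$ for some (necessarily unique) child $X'$. For $l\in\Lambda$ put $\Delta_{V_l}^X=K_{l,X'}$, which has volume $v(|V_l|)$ by 1 for $X'$. If $l\notin\Lambda$, then $V_l$ meets at least two children, so by (N3)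
$$\sum_{X'}\mathrm{vol}\,K_{l,X'}=\sum_{X'}v(|V_l\cap S(X')|)<v(|V_l|).$$
Also by (N3), $\sum_{l\le s}v(|V_l|)<v(|V|)=\mathrm{vol}\,\Delta_V^X$. So Lemma 4.8 applies in the open set $\mathrm{int}\,\Delta_V^X\setminus\bigcup_{l\in\Lambda}\Delta_{V_l}^X$, which is connected by Lemma 4.2 and has volume $v(|V|)-\sum_{l\in\Lambda}v(|V_l|)>\sum_{l\notin\Lambda}v(|V_l|)$, with groups $l\notin\Lambda$, discs $K_{l,X'}$ and $w_l=v(|V_l|)$. It yields disjoint discs $\Delta_{V_l}^X$ ($l\notin\Lambda$) with $K_{l,X'}\subset\mathrm{int}\,\Delta_{V_l}^X$.

**Step 4 (properties 1 to 3).** We check that the recursion continues. Properties 1 and 3 for the $V_l$ hold by construction: for $l\in\Lambda$ only the child $X'\supset V_l$ is relevant, and there equality holds; for $l\notin\Lambda$ no child contains $V_l$. For 2, the discs of the maximal proper subsets of any $V$ are disjoint and contained in $\mathrm{int}\,\Delta_V^X$. If $V\subsetneq V'$, descend from $V'$ to $V$ through maximal proper subsets. If $V\cap V'=\emptyset$, let $W\in\mathcal V_X$ be the smallest element containing $V\cup V'$; it exists because $S(X)\in\mathcal V_X$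 and the elements containing $V$ form a chain. Then $V\subset W_l$ and $V'\subset W_{l'}$ for distinct maximal proper subsets $W_l,W_{l'}$ of $W$, so $\Delta_V^X\subset\Delta_{W_l}^X$ and $\Delta_{V'}^X\subset\Delta_{W_{l'}}^X$ are disjoint.

**Step 5 (coding).** We check that the choices can be made in a Borel way. Atoms of $S(X)$ are written as elements of $\mathbb Q^d\times S$, so $\mathcal V_X$ becomes an element of a countable set. For a given finite $V\subset S(X)$, "$V\in\mathcal V_X$" means that $V\ne\emptyset$ and there is a node $Y$ of flow $2$ in the corresponding orbit such that for all $a\in S(X)$: $a\in V\iff\theta(a)\in S(Y)$. This is Borel by (Q) across the flows. The construction at $X$ depends only on $D_X-b(X)$, $\mathcal V_X$, and, for the finitely many children $X'$, on $\rho(b(X),b(X'))$, $s(X')$, $D_{X'}-b(X')$, the set $S(X')$ and the function in 4 for $X'$. So (Ch) applies, and Proposition 9.1 is proved.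

**Lemma 9.2.** If $D_X\subset D_{X^*}$, $V\in\mathcal V_{X^*}$ and $V\cap S(X)\ne\emptyset$, then $\Delta^X_{V\cap S(X)}\subset\Delta_V^{X^*}$, with equality if $V\subset S(X)$.

Let $X=X_0,X_1,\dots,X_m=X^*$ with $X_i$ a child of $X_{i+1}$, and apply 3 to $V\cap S(X_{i+1})\in\mathcal V_{X_{i+1}}$ for $i=m-1,\dots,0$. If $V\subset S(X)$, each step is an equality.

**The discs $\Delta_Y$.** For a node $Y$ of flow $2$ put $\Delta_Y=\Delta_{V_Y}^X$ for any node $X$ of flow $1$ with $V_Y\subset S(X)$. Such $X$ exist by (N2), and any two are nested, so by Lemma 9.2 the choice does not matter.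

* (R1) $\mathrm{vol}\,\Delta_Y=v(|S(Y)|)=\mathrm{vol}\,D_Y$; for an atom $Y$, $\Delta_Y=N_{\theta^{-1}(Y)}$.
* (R2) If $Y'$ is a child of $Y$, then $\Delta_{Y'}\subset\mathrm{int}\,\Delta_Y$; distinct children of $Y$ have disjoint $\Delta$'s.
* (R3) If $S(X)\subset V_Y$, then $D_X\subset\Delta_Y$.

(R1) is 1 of Proposition 9.1, since $|V_Y|=|S(Y)|$; for an atom $Y$ use $X=\theta^{-1}(Y)$. (R2) is 2 in an $X$ with $V_Y\subset S(X)$, because $V_{Y'}\subsetneq V_Y$ by (N1), and distinct children have disjoint $V$'s. For (R3), which is what the direct recursion lacked, take $X^*$ with $D_{X^*}\supset D_X$ and $V_Y\subset S(X^*)$. By Lemma 9.2, $\Delta_Y=\Delta_{V_Y}^{X^*}\supset\Delta^X_{V_Y\cap S(X)}=\Delta^X_{S(X)}=D_X$.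

## 10. Gluing volume preserving maps: proof of Theorem B

**Step 1 (local maps).** We map each $D_Y$ onto $\Delta_Y$, compatibly. By recursion on the level of nodes $Y$ of flow $2$ choose v.p. embeddings $\psi_Y$ of a neighborhood of $D_Y$, in its orbit in $\Omega_2$, into the corresponding orbit of $\Omega_1$, with
$$\psi_Y(D_Y)=\Delta_Y,\qquad\psi_Y=\psi_{Y'}\text{ near }D_{Y'}\text{ for each child }Y'\text{ of }Y .$$
This is Lemma 4.7: the $D_{Y'}\subset\mathrm{int}\,D_Y$ are disjoint, the $\psi_{Y'}(D_{Y'})=\Delta_{Y'}\subset\mathrm{int}\,\Delta_Y$ are disjoint by (R2), and volumes agree by (R1). For atoms use the lemma with $k=0$.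

**Step 2 (coding the local maps).** We make the choice of $\psi_Y$ Borel. For an atom $Y$ let $X_Y=\theta^{-1}(Y)$. For a region $Y$ let $X_Y$ be the smallest region $X$ with $V_Y\subset S(X)$; such $X$ form a chain with finitely many elements below any given one. By (Q) across the flows, $Y\mapsto X_Y$ has a Borel graph, so it is Borel. Put $u_Y=b(Y)\in G_2$ and $c_Y=b(X_Y)\in G_1$. Since $\Delta_Y=\Delta_{V_Y}^{X_Y}$, $\Delta_Y-c_Y$ is a Borel function of $Y$ with countable range. Take $\psi_Y(u_Y+y)=c_Y+F_Y(y)$, where $F_Y$ is chosen as a function of $D_Y-u_Y$, $\Delta_Y-c_Y$ and, for the children $Y'$ of $Y$, of the rational vectors $\rho(u_Y,u_{Y'})$, $\rho(c_Y,c_{Y'})$, the labels of the $Y'$, the discs $D_{Y'}-u_{Y'}$ and $\Delta_{Y'}-c_{Y'}$, and the maps $F_{Y'}$. These data lie in a countable set and are Borel in $Y$, exactly as in (Ch). So $F_Y$ is Borel in $Y$ with countable range.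

**Step 3 (the global map).** We glue. Define $\psi:\Omega_2\to\Omega_1$ by $\psi(x)=\psi_Y(x)$ for any region $Y$ with $x\in D_Y$. Such $Y$ exist and form a chain, and if $D_Y\subset D_{Y^*}$, then $\psi_{Y^*}=\psi_Y$ near $D_Y$, by going through successive children. So $\psi$ is well defined. It is Borel: $\psi(x)=c_Y+F_Y(\rho(u_Y,x))$ with $Y$ the smallest region containing $x$, which is a Borel function of $x$ as in Lemma 7.1.

**Step 4 (properties of $\psi$).** We verify what Theorem B asks for. As to orbits, $\psi$ maps the $\Omega_2$-orbit of the atom $\theta(a)$ into the $\Omega_1$-orbit of $a$. By Proposition 8.1 this induces the bijection of orbit sets inverse to the one induced by $\varphi$. On each orbit $\psi$ is injective, since the orbit is an increasing union of discs $D_Y$ on which $\psi=\psi_Y$ is injective. It is onto the corresponding orbit: given $x\in\Omega_1$, choose a region $X$ with $x\in D_X$, and by (N2) a region $Y$ with $\theta(S(X))\subset S(Y)$, that is, $S(X)\subset V_Y$; by (R3), $x\in D_X\subset\Delta_Y=\psi(D_Y)$. It is smooth and v.p. on orbits: the sets $\mathrm{int}\,D_Y$, $Y$ a region,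 cover each orbit, as each region lies in the interior of its parent, and on them $\psi$ is v.p. So on each orbit $\psi$ is a bijective $C^\infty$ map $\mathbb R^d\to\mathbb R^d$ with Jacobian determinant $1$, hence an orientation and volume preserving diffeomorphism.

Therefore $\psi$ is a Borel bijection, and $\xi=\psi^{-1}:\Omega_1\to\Omega_2$ is a smooth equivalence and an LOE with $\xi(x)\in\varphi(x)+\mathbb R^d$ for all $x$.

**Step 5 (measures).** It remains to see that $\xi_*\mu=\varphi_*\mu$ for a finite invariant measure $\mu$ on $\Omega_1$. The map $\eta=\xi^{-1}\varphi$ is an LOE of $\Omega_1$ with itself that maps each orbit onto itself; we show $\eta_*\mu=\mu$. For Borel $k:E_1\to[0,\infty]$,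
$$\iint k(x,x+\vec r)\,d\vec r\,d\mu(x)=\iint k(x+\vec r,x)\,d\vec r\,d\mu(x), \tag{10.1}$$
because for fixed $\vec r$ invariance gives $\int k(x,x+\vec r)\,d\mu(x)=\int k(x-\vec r,x)\,d\mu(x)$; then use Fubini and replace $\vec r$ by $-\vec r$. For Borel $f\ge0$ put $k(x,y)=\beta^{-1}f(\eta(x))\,\mathbf 1[|\rho(\eta(x),y)|\le1]$. The left side of (10.1) is $\int f\circ\eta\,d\mu$, since the set of $y$ within distance $1$ of $\eta(x)$ has volume $\beta$. In the right side substitute $z=\eta(x+\vec r)$, using that $\eta$ preserves $\lambda$ on orbits: it equals
$$\int\beta^{-1}\int_{|\rho(z,x)|\le1}f(z)\,d\lambda(z)\,d\mu(x)=\beta^{-1}\int_{\mathbb B}\int f(x+\vec s)\,d\mu(x)\,d\vec s=\int f\,d\mu .$$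
So $\eta_*\mu=\mu$, and applying $\xi_*$ gives $\varphi_*\mu=\xi_*\mu$. This proves Theorem B, and with fact (c) it proves Theorem A. $\blacksquare$
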